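\title{Variation bounds for the dyadically truncated polynomial Carleson operator}

\begin{abstract}
Truncate the kernel $1/(x-y)$ smoothly at the dyadic scales $2^{-k}$ by a Schwartz function $\phi$, modulate the input by $e^{2\pi i Q(y)}$ with a real polynomial $Q$ of degree at most $d$, take the $r$-variation of the resulting sequence in $k$, and then the supremum over $Q$. We prove that this operator is of weak type $(2,2)$ and bounded on $L^p(\mathbb R)$, $2<p<\infty$, for every $d\ge1$ and every $r>2$. This proves a conjecture stated by Zorin-Kranich. We also determine the exact range of $r$ for the weak $L^2$ estimate: it is $r>2$, unless $\phi(0)$ and $\mathrm{p.v.}\int\phi(t)\,dt/t$ both vanish, in which case it is $r\ge2$. The proof is a Fefferman-type tile decomposition. After linearization the variation contributes only coefficients of modulus at most one, and the restriction $r>2$ enters once, through L\'epingle's inequality in the estimate for a single tree.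
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Write $e(t)=e^{2\pi it}$, and let $\mathcal Q_d$ be the space of real polynomials on $\mathbb R$ of degree at most $d$. For complex numbers $(a_T)_T$ indexed by a totally ordered set and $0<r<\infty$, the \emph{$r$-variation} is
\[
V^r(a_T\mid T)=\sup_{T_0<T_1<\dots<T_J}\Big(\sum_{j=0}^{J-1}|a_{T_{j+1}}-a_{T_j}|^r\Big)^{1/r}.
\]
It decreases as $r$ increases, and it satisfies the triangle inequality for $r\ge1$. In the limit $r=\infty$ one obtains $\sup_{T,T'}|a_T-a_{T'}|$, which is comparable to the $\ell^\infty$ norm modulo constants, so a $V^\infty$ bound is a maximal inequality. A bound with finite $r$ says more. If the sequence makes $J$ successive jumps of size at least $\lambda$, then $J\le(V^r/\lambda)^r$; in particular a sequence indexed by $\mathbb Z$ with finite $r$-variation converges at both ends. Since every index occurs in at most two differences,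
\begin{equation}\label{eq:V2}
V^r(a_T\mid T)\le V^2(a_T\mid T)\le2\Big(\sum_T|a_T|^2\Big)^{1/2}\qquad(r\ge2).
\end{equation}

Let $\phi$ be a Schwartz function on $\mathbb R$. For $Q\in\mathcal Q_d$ and $k\in\mathbb Z$ put
\[
F^Q_kf(x)=\mathrm{p.v.}\int e(Q(y))f(y)\,\frac{\phi(2^k(x-y))}{x-y}\,dy .
\]
The factor $\phi(2^k\cdot)$ cuts the kernel $1/(x-y)$ off smoothly at distance about $2^{-k}$. The variation in $k$ involves only differences of the $F^Q_kf(x)$, and these are finite sums of the increments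
\begin{equation}\label{eq:increments}
F^Q_kf(x)-F^Q_{k+1}f(x)=\int e(Q(y))f(y)\,2^k\psi(2^k(x-y))\,dy,\qquad \psi(t)=\frac{\phi(t)-\phi(2t)}{t}.
\end{equation}
The function $\psi$ is Schwartz, because $\phi(t)-\phi(2t)$ vanishes at $t=0$. So for $f\in L^p$, $2\le p<\infty$, the right side of \eqref{eq:increments} converges absolutely and is continuous in $(x,Q)$. We define $V^r(F^Q_kf(x)\mid k)$ at every $x$ through these increments. Its supremum over $Q$ is a supremum of continuous functions of $x$, hence measurable.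

With $\|g\|_{2,\infty}=\sup_{\lambda>0}\lambda\,|\{|g|>\lambda\}|^{1/2}$, the estimate in question is
\begin{equation}\label{eq:main}
\Big\|\sup_{Q\in\mathcal Q_d}V^r\big(F^Q_kf\mid k\in\mathbb Z\big)\Big\|_{2,\infty}\le C_{d,r,\phi}\,\|f\|_2\qquad(f\in L^2(\mathbb R)).
\end{equation}
It is known for $d=1$, where it is a variational version of Carleson's theorem, and for $r=\infty$, where it concerns the maximal polynomial Carleson operator. The following conjecture is posed in \cite{ZK}: \emph{for every $d\ge1$ there is $r_0(d)<\infty$ such that \eqref{eq:main} holds for all $r\in[r_0(d),\infty)$ and all Schwartz functions $\phi$.}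

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $d\ge1$, $r>2$, and let $\phi$ be a Schwartz function. Then \eqref{eq:main} holds. Moreover, for $2<p<\infty$,
\[
\Big\|\sup_{Q\in\mathcal Q_d}V^r\big(F^Q_kf\mid k\in\mathbb Z\big)\Big\|_p\le C_{d,r,\phi,p}\,\|f\|_p .
\]
\end{theorem}

So the conjecture holds for every $d$, and any number larger than $2$, for instance $r_0=3$, is an admissible threshold independent of $d$. The second theorem gives the exact range of $r$. Let
\[
c_1=\mathrm{p.v.}\int\phi(t)\,\frac{dt}{t}.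
\]

\begin{theorem}\label{thm:range}
Let $\phi\not\equiv0$ be a Schwartz function, $d\ge1$, and $0<r<\infty$.
\begin{enumerate}
\item[(i)] If $(\phi(0),c_1)\ne(0,0)$, then \eqref{eq:main} holds if and only if $r>2$.
\item[(ii)] If $\phi(0)=c_1=0$, then \eqref{eq:main} holds if and only if $r\ge2$.
\end{enumerate}
The failures already occur when the supremum is replaced by the single polynomial $Q=0$.
\end{theorem}

\subsection{Why the threshold is $2$}

Take $Q=0$ and apply $F^0_k$ to a single frequency. The substitution $t=2^k(x-y)$ gives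
\[
F^0_k[e(\xi\,\cdot)](x)=\Theta(2^{-k}\xi)\,e(\xi x),\qquad \Theta(\xi)=\mathrm{p.v.}\int\phi(t)e(-t\xi)\,\frac{dt}{t}.
\]
We shall see in Lemma~\ref{lem:Theta} that $\Theta(0)=c_1$ and $\Theta(\pm\infty)=\mp i\pi\phi(0)$. So as $k$ runs through $\mathbb Z$, the coefficient $\Theta(2^{-k}\xi)$ travels from $\mp i\pi\phi(0)$ to $c_1$, and it does almost all of its moving while $2^k$ is comparable to $|\xi|$. Now superpose $N$ very lacunary frequencies with unimodular coefficients. The quadratic mean of this function is $\sqrt N$. The frequencies move one at a time, each producing a jump of size about one, so $V^r\ge cN^{1/r}$ everywhere, and $r\ge2$ is necessary. If the net displacement $\mp i\pi\phi(0)-c_1$ is nonzero for one of the signs, every frequency leaves a permanent trace. With random coefficients the sequence $F^0_k$ then follows a random walk with $N$ steps, and the $2$-variation of such a walk is much larger than $\sqrt N$ (Lemma~\ref{lem:walk}); so $r=2$ fails. If the net displacement vanishes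 for both signs, then $\phi(t)/t$ is itself a Schwartz function of mean zero, and \eqref{eq:V2} bounds $V^2$ by a square function. Thus $r>2$ is the best that one can hope for in general, and Theorem~\ref{thm:main} says that the supremum over polynomial phases costs nothing in the range of $r$.

\subsection{Outline and conventions}

Section~\ref{sec:red} reduces the weak $L^2$ bound to an $L^2$ bound for a linear operator
\[
Tf(x)=\sum_sa_s(x)\int e(Q_x(y))f(y)K_s(x-y)\,dy
\]
on $[0,1)$, outside an exceptional set of measure $\frac1{20}$. Here $K_s$ is a kernel at scale $s$, the phase $Q_x$ linearizes the supremum, and the coefficients $a_s(x)$ linearize the variation. Section~\ref{sec:models} treats two extreme cases by hand: one phase at many scales, where the structure of the coefficients and the condition $r>2$ are needed, and many phases at one scale, where oscillation does the work and only $|a_s|\le1$ is used. Sections~\ref{sec:tiles}--\ref{sec:decomp} cut $T$ into tiles and group the tiles into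 families of these two kinds. Section~\ref{sec:Lp} deduces the $L^p$ bounds and Section~\ref{sec:range} proves Theorem~\ref{thm:range}.

We write $M$ for the uncentered Hardy--Littlewood maximal operator, $Mf(x)=\sup_{I\ni x}|I|^{-1}\int_I|f|$, which is bounded on $L^q$ for $q>1$, and $\hat h(\xi)=\int h(t)e(-t\xi)\,dt$. For a bounded interval $I$ and $\kappa>0$, $\kappa I$ is the closed interval with the same center and length $\kappa|I|$. A \emph{block} is a set of integers $\{a,a+1,\dots,b\}$, possibly empty. The number $D=D(d)$ is a large power of $2$, fixed in \eqref{eq:contract}; before that point its size plays no role. The \emph{$D$-adic intervals} are the intervals $[mD^s,(m+1)D^s)$ with $m,s\in\mathbb Z$; any two of them are nested or disjoint. In Sections~\ref{sec:red}--\ref{sec:Lp} the letter $C$ denotes constants that depend only on $d$ and on the seminorm $\mathcal N$ introduced next.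

\section{Reduction to a linear operator on the unit interval}\label{sec:red}

\subsection{The variation as a seminorm of the increments}

For a sequence $b=(b_s)_{s\in\mathbb Z}$ let
\[
\mathcal N_r(b)=\sup\Big(\sum_j\Big|\sum_{s\in B_j}b_s\Big|^r\Big)^{1/r},
\]
the supremum being over finite families of pairwise disjoint blocks $B_j$. For any sequence $(F_k)_{k\in\mathbb Z}$,
\begin{equation}\label{eq:VN}
V^r(F_k\mid k)=\mathcal N_r\big((F_k-F_{k+1})_k\big).
\end{equation}
Indeed, the differences along a chain $k_0<\dots<k_J$ are sums of increments over adjacent blocks. Conversely, the sum over a block $\{a,\dots,b\}$ is $F_a-F_{b+1}$, and for disjoint blocks these are differences of consecutive terms along the chain formed by all the numbers $a$ and $b+1$.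

To cover Theorem~\ref{thm:range}(ii) at the same time we treat two seminorms in parallel. From here to Section~\ref{sec:Lp}, the pair $(\mathcal N,\mathcal A)$ is one of the following.
\begin{itemize}
\item $\mathcal N=\mathcal N_r$ with a fixed $r>2$, and $\mathcal A$ is the set of sequences $a=\sum_j\alpha_j1_{B_j}$ with finitely many disjoint blocks $B_j$ and $\sum_j|\alpha_j|^{r'}\le1$, where $\frac1r+\frac1{r'}=1$.
\item $\mathcal N(b)=(\sum_s|b_s|^2)^{1/2}$, and $\mathcal A$ is the unit ball of $\ell^2(\mathbb Z)$.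
\end{itemize}
In both cases $\mathcal N$ takes values in $[0,\infty]$, is countably subadditive by Minkowski's inequality, is invariant under shifts and reflection of the index, and satisfies $\mathcal N(b)=\sup_S\mathcal N(b1_{[-S,S]})$.

\begin{lemma}\label{lem:N}
Let $J$ be a block.
\begin{enumerate}
\item[(N1)] $\mathcal N(b1_J)\le\mathcal N(b)\le\sum_s|b_s|$.
\item[(N2)] If $a\in\mathcal A$, then $|a_s|\le1$ for all $s$, and $|\sum_{s\in J}a_sb_s|\le\mathcal N(b1_J)$.
\item[(N3)] There is a Borel map $b\mapsto a(b)$ from $\mathbb C^J$ to $\mathcal A$ with $\sum_{s\in J}a_s(b)b_s=\mathcal N(b1_J)$.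
\end{enumerate}
\end{lemma}

\begin{proof}
For the $\ell^2$ norm, (N1) is the inclusion $\ell^1\subset\ell^2$, (N2) is the Cauchy--Schwarz inequality, and in (N3) one takes $a=\bar b/\|b\|_{\ell^2}$ for $b\neq0$ and $a=0$ for $b=0$. Let $\mathcal N=\mathcal N_r$. The sets $B_j\cap J$ are again disjoint blocks, which gives the first inequality in (N1); the second holds because the $\ell^r$ norm of the block sums is at most their $\ell^1$ norm. For (N2), write $\sum_{s\in J}a_sb_s=\sum_j\alpha_j\sum_{s\in B_j\cap J}b_s$ and apply H\"older's inequality. For (N3), enumerate the finitely many families of disjoint blocks in $J$, take the first family that attains $\mathcal N(b1_J)$, let $\beta_j$ be its block sums, and put $\alpha_j=\bar\beta_j|\beta_j|^{r-2}\|\beta\|_{\ell^r}^{1-r}$, or $\alpha=0$ if $\beta=0$.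
\end{proof}

The point of (N2) is that the same coefficient sequence $a$ may be tested against any $b$ and restricted to any block.

\subsection{Compactly supported kernels}

Tiles require kernels with compact support and widely separated scales. The core statement is the following.

\begin{theorem}\label{thm:core}
Let $K\in C^1(\mathbb R)$ be supported in $[-1,1]$ with $\int K=0$ and $\|K\|_\infty+\|K'\|_\infty\le1$. Put $K_s(t)=D^{-s}K(D^{-s}t)$ and
\[
T^Q_sf(x)=\int e(Q(y))f(y)K_s(x-y)\,dy,\qquad \mathcal Cf(x)=\sup_{Q\in\mathcal Q_d}\mathcal N\big((T^Q_sf(x))_{s\in\mathbb Z}\big).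
\]
Then $\|\mathcal Cf\|_{2,\infty}\le C\|f\|_2$, and $\|\mathcal Cf\|_p\le C_p\|f\|_p$ for $2<p<\infty$.
\end{theorem}

The constants do not depend on $K$. We shall use $\|K_s\|_\infty\le D^{-s}$, $\|K_s'\|_\infty\le D^{-2s}$ and $\|K_s\|_1\le2$ throughout. The condition $\int K=0$ is used only in Proposition~\ref{prop:onephase} and Lemma~\ref{lem:tails}(ii).

\begin{corollary}\label{cor:schwartz}
Let $\Psi$ be a Schwartz function with $\int\Psi=0$, and let $U^Q_kf(x)=\int e(Q(y))f(y)2^k\Psi(2^k(x-y))\,dy$. Then $\sup_{Q\in\mathcal Q_d}\mathcal N((U^Q_kf)_{k\in\mathbb Z})$ satisfies the bounds of Theorem~\ref{thm:core}, with constants depending also on $\Psi$.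
\end{corollary}

\begin{proof}
We first split $\Psi$ into compactly supported pieces of mean zero. Let $\eta,\beta\in C_c^\infty(-1,1)$ with $\eta=1$ on $[-\frac12,\frac12]$ and $\int\beta=1$. Put $\theta_0=\eta$ and $\theta_m=\eta(2^{-m}\cdot)-\eta(2^{1-m}\cdot)$ for $m\ge1$; put $\gamma_{-1}=0$ and
\[
\gamma_m=\int\eta(2^{-m}t)\Psi(t)\,dt=-\int(1-\eta(2^{-m}t))\Psi(t)\,dt=O(2^{-10m})\qquad(m\ge0).
\]
The function $\Psi_m=\theta_m\Psi-(\gamma_m-\gamma_{m-1})\beta$ has mean zero and is supported in $[-2^m,2^m]$. For $m\ge1$ the cutoff $\theta_m$ vanishes on $|t|\le2^{m-2}$, so the rapid decay of $\Psi$ and $\Psi'$ gives $\|\Psi_m\|_\infty+\|\Psi_m'\|_\infty\le c\,2^{-10m}$ with $c=c(\Psi)>0$. The partial sums $\sum_{m\le m_0}\Psi_m=\eta(2^{-m_0}\cdot)\Psi-\gamma_{m_0}\beta$ tend to $\Psi$, and $\sum_m\|\Psi_m\|_q<\infty$ for every $q\geq1$, so $U_k^Qf(x)$ is the absolutely convergent sum of the corresponding integrals with $\Psi_m$ in place of $\Psi$. The functions $K^{(m)}(u)=c^{-1}2^{6m}\Psi_m(2^mu)$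 satisfy the hypotheses of Theorem~\ref{thm:core}, and
\[
2^k\Psi_m(2^kt)=c\,2^{-5m}\cdot2^{k-m}K^{(m)}(2^{k-m}t).
\]

Next we pass from ratio $2$ to ratio $D=2^\ell$. Fix $m$ and write $k-m=-(\ell s+i)$ with $0\le i<\ell$ and $s\in\mathbb Z$. Then $2^{k-m}K^{(m)}(2^{k-m}t)=2^{-i}K^{(m)}_s(2^{-i}t)$, and with $f_i(u)=f(2^iu)$ the substitution $y=2^iu$ gives
\[
\int e(Q(y))f(y)\,2^{-i}K^{(m)}_s(2^{-i}(x-y))\,dy=\int e(Q(2^iu))f_i(u)K^{(m)}_s(2^{-i}x-u)\,du .
\]
Since $Q(2^i\cdot)\in\mathcal Q_d$, this is one of the terms defining $\mathcal C^{(m)}f_i(2^{-i}x)$, where $\mathcal C^{(m)}$ is the operator of Theorem~\ref{thm:core} for $K^{(m)}$. For fixed $i$, disjoint blocks of indices $k$ give disjoint blocks of indices $s$. By subadditivity of $\mathcal N$,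
\[
\sup_Q\mathcal N\big((U^Q_kf(x))_k\big)\le c\sum_{m\ge0}2^{-5m}h_m(x),\qquad h_m(x)=\sum_{0\le i<\ell}\mathcal C^{(m)}f_i(2^{-i}x).
\]
We have $\|\mathcal C^{(m)}f_i(2^{-i}\cdot)\|_{2,\infty}=2^{i/2}\|\mathcal C^{(m)}f_i\|_{2,\infty}\le C2^{i/2}\|f_i\|_2=C\|f\|_2$, so $\|h_m\|_{2,\infty}\le C\|f\|_2$; the same scaling with $2^{i/p}$ gives $\|h_m\|_p\le C_p\|f\|_p$. In $L^p$ we sum over $m$ by the triangle inequality. In weak $L^2$ we use $\{\sum_m2^{-5m}h_m>\lambda\}\subset\bigcup_m\{h_m>\frac122^{4m}\lambda\}$, a set of measure at most $C\lambda^{-2}\|f\|_2^2\sum_m2^{-8m}$.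
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:core}]
The substitution $u=2t$ in the second term of $\psi$ gives
\[
\int\psi=\lim_{\epsilon\to0}\Big(\int_{|t|>\epsilon}\phi(t)\frac{dt}t-\int_{|u|>2\epsilon}\phi(u)\frac{du}u\Big)=\lim_{\epsilon\to0}\int_{\epsilon<|t|\le2\epsilon}\frac{\phi(t)-\phi(0)}{t}\,dt=0 .
\]
By \eqref{eq:increments} and \eqref{eq:VN}, Theorem~\ref{thm:main} is Corollary~\ref{cor:schwartz} with $\Psi=\psi$ and $\mathcal N=\mathcal N_r$.
\end{proof}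

\subsection{Discarding an exceptional set}

By monotone convergence it suffices to prove the weak $L^2$ bound with $s$ restricted to $[-S,S]$, uniformly in $S$. The identity $T^Q_sf(D^Sx)=T^{Q(D^S\cdot)}_{s-S}[f(D^S\cdot)](x)$ shifts the range to $[-2S,0]$. After renaming $S$, we must bound
\[
\mathcal C_Sf(x)=\sup_{Q\in\mathcal Q_d}\mathcal N\big((T^Q_sf(x))_{-S\le s\le0}\big)
\]
in weak $L^2$, uniformly in $S$. For each $x$, the map $f\mapsto\mathcal C_Sf(x)$ is a seminorm on $L^2$, finite by (N1).

The tile decomposition works only outside a small set that depends on the linearizing phase, hence on $f$. It therefore yields no more than the following statement, at a single height.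

\begin{proposition}\label{prop:A}
There is $C_A=C_A(d,\mathcal N)$ such that for all $S$ and all $f\in L^2(\mathbb R)$,
\[
|\{x\in[0,1):\mathcal C_Sf(x)>C_A\|f\|_2\}|\le\tfrac1{10}.
\]
\end{proposition}

A Stein-type random translation argument recovers all heights. If $\mathcal C_Sf>\lambda$ on a small set $A$, then about $1/|A|$ random translates of $A$ cover a fixed proportion of $[0,1)$, while the sum of the corresponding translates of $f$ with random signs has norm only about $|A|^{-1/2}\|f\|_2$.

\begin{proof}[Proof of the weak $L^2$ bound in Theorem~\ref{thm:core} from Proposition~\ref{prop:A}]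
Since $T^Q_s[f(\cdot-t)](x)=T^{Q(\cdot+t)}_sf(x-t)$ and $\mathcal Q_d$ is translation invariant, $\mathcal C_S[f(\cdot-t)](x)=\mathcal C_Sf(x-t)$. All kernels $K_s$, $s\le0$, are supported in $[-1,1]$, so $\mathcal C_Sf=\mathcal C_S(f1_{[m-1,m+2]})$ on $[m,m+1)$. It therefore suffices to show $|A|\le C\lambda^{-2}\|f\|_2^2$ for $A=\{x\in[0,1):\mathcal C_Sf(x)>\lambda\}$; translating this bound and summing over $m\in\mathbb Z$ costs a factor $3$.

Let $|A|>0$ and $N=\lceil2/|A|\rceil\le3/|A|$. Let $t_1,\dots,t_N$ be uniform on $[-1,1]$ and $\epsilon_1,\dots,\epsilon_N$ be random signs, all independent. Put $f_i=f(\cdot-t_i)$ and $F=\sum_i\epsilon_if_i$. For each choice of signs, $\mathcal C_SF(x)$ is a supremum of continuous functions of $(x,t_1,\dots,t_N)$, so it is jointly measurable.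

Fix $x\in[0,1)$. The point $x-t_i$ is uniform on $[x-1,x+1]\supset[0,1)$, so it lies in $A$ with probability $|A|/2$, and the probability that $x-t_i\in A$ for some $i$ is at least $1-(1-|A|/2)^N\ge1-e^{-1}>0.6$. On this event let $i$ be the first such index and write $F=\epsilon_if_i+G$. Condition on all $t_l$ and on all $\epsilon_l$ with $l\ne i$. By the seminorm property,
\[
\mathcal C_S(G+f_i)(x)+\mathcal C_S(G-f_i)(x)\ge2\,\mathcal C_Sf_i(x)=2\,\mathcal C_Sf(x-t_i)>2\lambda,
\]
so $\mathcal C_SF(x)>\lambda$ for at least one of the two values of $\epsilon_i$. Hence $X=|\{x\in[0,1):\mathcal C_SF(x)>\lambda\}|$ has $\mathbb EX\ge0.3$. As $\mathbb EX\le0.1+\mathbb P(X>0.1)$, we get $\mathbb P(X>0.1)\ge0.2$. On the other hand $\mathbb E\|F\|_2^2=N\|f\|_2^2$ by orthogonality of the signs, so $\mathbb P(\|F\|_2^2>10N\|f\|_2^2)\le0.1$. Choose a realization with $X>0.1$ and $\|F\|_2^2\le10N\|f\|_2^2$. Proposition~\ref{prop:A} forces $\lambda\le C_A\|F\|_2$, and so $\lambda^2\le30\,C_A^2|A|^{-1}\|f\|_2^2$.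
\end{proof}

\subsection{Linearization}

The following data are fixed until the end of Section~\ref{sec:decomp}: an integer $S\ge0$, a finite set $\mathcal Q^*\subset\mathcal Q_d$, and measurable maps $x\mapsto Q_x\in\mathcal Q^*$ and $x\mapsto a(x)\in\mathcal A$ on $[0,1)$. They define
\[
Tf(x)=\sum_{-S\le s\le0}a_s(x)\,T^{Q_x}_sf(x)\qquad(x\in[0,1)).
\]

\begin{proposition}\label{prop:B}
There is $C_B=C_B(d,\mathcal N)$ such that for all data as above there is a set $\Omega\subset[0,1)$ with $|\Omega|\le\frac1{20}$ and $\|Tf\|_{L^2([0,1)\setminus\Omega)}\le C_B\|f\|_2$ for all $f\in L^2(\mathbb R)$.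
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:A} from Proposition~\ref{prop:B}]
Fix $f$. By continuity in $Q$, $\mathcal C_Sf$ is the increasing limit of the maxima over finite subsets $\mathcal Q^*$ of a countable dense set, so it suffices to bound the level set for one such maximum. Let $Q_x$ be the first maximizer in an enumeration of $\mathcal Q^*$ and choose $a(x)$ by (N3). Then the maximum equals $|Tf(x)|$. By Chebyshev's inequality $|Tf|>5C_B\|f\|_2$ on a set of measure at most $\frac1{20}+\frac1{25}<\frac1{10}$. So $C_A=5C_B$ works.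
\end{proof}

\section{One phase, or one scale}\label{sec:models}

\subsection{One phase at many scales}

If $Q_x=Q$ does not depend on $x$, the modulation is absorbed into $f$, and (N2) gives $|Tf|\le\mathcal N((K_s*h)_{-S\le s\le0})$ with $h=e(Q)f$. This case rests on L\'epingle's inequality \cite{Lep}: \emph{for $r>2$ there is $C_r$ such that $\|V^r(M_j\mid j)\|_2\le C_r\sup_j\|M_j\|_2$ for all $L^2$ martingales $(M_j)$.} (Complex martingales are split into real and imaginary parts.) This is the only place where $r>2$ is used.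

\begin{proposition}\label{prop:onephase}
$\|\mathcal N((K_s*h)_{-S\le s\le0})\|_2\le C\|h\|_2$, uniformly in $S$.
\end{proposition}

\begin{proof}
Since $K$ has mean zero and support in $[-1,1]$, we have $|\hat K(\xi)|\le C|\xi|$; integration by parts gives $|\hat K(\xi)|\le C|\xi|^{-1}$. So $\sum_{s\in\mathbb Z}|\hat K(D^s\xi)|\le C$ and $\sum_{s\in\mathbb Z}|\hat K(D^s\xi)|^2\le C$. For the $\ell^2$ norm the claim follows from Plancherel's theorem.

Let $\mathcal N=\mathcal N_r$. In the rest of the proof $t$ ranges over the integers in $[-S,1]$. Put $A_t=\sum_{t\le s\le0}K_s*h$ and $H=A_{-S}$, so $\|H\|_2\le C\|h\|_2$. By \eqref{eq:VN}, $\mathcal N((K_s*h)_{-S\le s\le0})=V^r(A_t\mid t)$. The function $A_t$ is the part of $H$ at scales $D^t$ and larger, so it should be close to an average of $H$ at scale $D^t$. We compare it first with a smooth average $\zeta_t*H$, where $\zeta\in C^1$ is supported in $[-1,1]$, $\int\zeta=1$, $\zeta_t=D^{-t}\zeta(D^{-t}\cdot)$, and then with $\mathbb E_tH$, where $\mathbb E_t$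 replaces a function by its mean on each $D$-adic interval of length $D^t$. By the triangle inequality and \eqref{eq:V2},
\[
V^r(A_t\mid t)\le2\Big(\sum_t|A_t-\zeta_t*H|^2\Big)^{1/2}+2\Big(\sum_t|\zeta_t*H-\mathbb E_tH|^2\Big)^{1/2}+V^r(\mathbb E_tH\mid t).
\]

\emph{First term.} The map $h\mapsto A_t-\zeta_t*H$ has Fourier multiplier
\[
\big(1-\hat\zeta(D^t\xi)\big)\sum_{t\le s\le0}\hat K(D^s\xi)-\hat\zeta(D^t\xi)\sum_{-S\le s<t}\hat K(D^s\xi).
\]
Let $\tau=D^t|\xi|$; then $|1-\hat\zeta(D^t\xi)|\le C\min(1,\tau)$ and $|\hat\zeta(D^t\xi)|\le C\min(1,\tau^{-1})$. If $\tau\le1$, the first product is $O(\tau)$ and the second is at most $C\sum_{s<t}D^{s-t}\tau=O(\tau)$. If $\tau\ge1$, the first is at most $C\sum_{s\ge t}D^{t-s}\tau^{-1}=O(\tau^{-1})$ and the second is $O(\tau^{-1})$. Since $\sum_t\min(D^t|\xi|,D^{-t}|\xi|^{-1})^2\le C$, Plancherel's theorem bounds the $L^2$ norm of the first term by $C\|h\|_2$.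

\emph{Second term.} Let $\mathbb D_k=\mathbb E_k-\mathbb E_{k+1}$. In $L^2(\mathbb R)$ we have $\mathbb E_kH\to H$ as $k\to-\infty$ and $\mathbb E_kH\to0$ as $k\to\infty$, so $H=\sum_{k\in\mathbb Z}\mathbb D_kH$ is an orthogonal decomposition. The function $u=\mathbb D_kH$ has a constant value $u_I$ on each $D$-adic interval $I$ of length $D^k$ and mean zero on each one of length $D^{k+1}$.

Let $k\ge t$. Then $\mathbb E_tu=u$. The window $W_x=[x-D^t,x+D^t]$ meets at most three intervals $I$ of length $D^k$, so $|\zeta_t*u(x)-u(x)|^2\le C\sum_{I\cap W_x\ne\emptyset}|u_I|^2$, and the left side vanishes if $W_x$ lies in a single $I$. If $W_x$ meets $I$ without being contained in it, then $x$ is within $D^t$ of an endpoint of $I$, which confines $x$ to a set of measure $4D^t$. Hence $\|\zeta_t*u-u\|_2^2\le CD^t\sum_I|u_I|^2=CD^{t-k}\|u\|_2^2$.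

Let $k<t$. Then $\mathbb E_tu=0$. On each $D$-adic interval of length $D^{k+1}\le D^t$ that meets $W_x$, subtract from $\zeta_t(x-\cdot)$ its value at one point. This gives $|\zeta_t*u(x)|\le CD^{-2t}D^{k+1}\int_{|x-y|\le2D^t}|u(y)|\,dy$, so $\|\zeta_t*u\|_2\le CD^{k-t}\|u\|_2$.

Together, $\|\zeta_t*H-\mathbb E_tH\|_2\le C\sum_kD^{-|k-t|/2}\|\mathbb D_kH\|_2$, and Young's inequality for convolution on $\mathbb Z$ gives $\sum_t\|\zeta_t*H-\mathbb E_tH\|_2^2\le C\sum_k\|\mathbb D_kH\|_2^2=C\|H\|_2^2$.

\emph{Third term.} On each $D$-adic interval $I$ of length $D$, with normalized Lebesgue measure, $(\mathbb E_tH)_{t=1,0,-1,\dots,-S}$ is a martingale, and $\|\mathbb E_tH\|_{L^2(I)}\le\|H\|_{L^2(I)}$. L\'epingle's inequality gives $\|V^r(\mathbb E_tH\mid t)\|_{L^2(I)}\le C\|H\|_{L^2(I)}$. Square and sum over $I$.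
\end{proof}

A given phase will be used only by the points $x$ of some set, and we need a gain when that set is sparse. The gain comes from the fact that $K_s*h$ is almost constant on intervals shorter than $D^s$. Put
\[
\Phi_h=\mathcal N\big((K_s*h)_{-S\le s\le0}\big)+8Mh,\qquad\text{so that }\ \|\Phi_h\|_2\le C\|h\|_2 .
\]

\begin{lemma}\label{lem:sampling}
Let $L$ be an interval of length $D^t$ with $-S\le t\le0$, let $J\subset[t,0]$ be a block, $a\in\mathcal A$ and $x\in L$. Then $|\sum_{s\in J}a_s\,K_s*h(x)|\le\inf_L\Phi_h$.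
\end{lemma}

\begin{proof}
Let $z\in L$. By (N2) and (N1), $|\sum_{s\in J}a_sK_s*h(z)|\le\mathcal N((K_s*h(z))_{-S\le s\le0})$. For $s\ge t$ the difference $K_s(x-y)-K_s(z-y)$ is bounded by $D^{-2s}D^t$ and vanishes unless $|y-z|\le2D^s$. So $|K_s*h(x)-K_s*h(z)|\le4D^{t-s}Mh(z)$, and the sum over $s\ge t$ is at most $8Mh(z)$.
\end{proof}

\begin{example}[one phase]\label{ex:tree}
Let $Q_x=0$ on a set $E\subset[0,1)$ with $|E\cap L|\le\delta|L|$ for every $D$-adic $L$ of length $D^t$. Then
\[
\int_E\Big|\sum_{t\le s\le0}a_s(x)K_s*f(x)\Big|^2dx\le\sum_L|E\cap L|\,\inf_L\Phi_f^2\le\delta\,\|\Phi_f\|_2^2\le C\delta\|f\|_2^2 .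
\]
The coefficients $a(x)$ are chosen at $x$ but tested at another point $z$, which (N2) allows. Here the bound $|a_s|\le1$ alone would not suffice: it would lead to $\sum_s|K_s*f|=\mathcal N_1((K_s*f)_s)$, a $1$-variation, which on a sum of $N$ lacunary frequencies has size $N$ rather than $\sqrt N$, as in Section~\ref{sec:intro}.
\end{example}

\subsection{Many phases at one scale}

\begin{example}[one scale]\label{ex:antichain}
Let $d=1$ and keep only $s=0$. Let $E_1,E_2,\dots\subset[0,1)$ be disjoint with $|E_i|\le\delta\le1$, and let $Q_x(y)=\lambda_iy$ on $E_i$, where $\lambda_{i+1}-\lambda_i\ge1$. Put $T_if(x)=1_{E_i}(x)a_0(x)\int e(\lambda_iy)f(y)K(x-y)\,dy$. Since $|T_if|\le\sqrt2\,\|f\|_21_{E_i}$, disjointness of the $E_i$ gives $\|\sum_iT_if\|_2\le\sqrt2\,\|f\|_2$, with no gain in $\delta$. The gain is visible on the adjoint side. With $g_i=g1_{E_i}$,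
\[
\langle T_i^*g,T_j^*g\rangle=\iint\overline{a_0(x)}g_i(x)\,a_0(x')\overline{g_j(x')}\Big(\int e((\lambda_j-\lambda_i)y)\overline{K(x-y)}K(x'-y)\,dy\Big)dx\,dx'.
\]
The inner integral is at most $2$, and for $i\ne j$ integration by parts bounds it by $4/(2\pi|\lambda_i-\lambda_j|)\le|i-j|^{-1}$. Let $\Lambda\ge1$. For $|i-j|\le\Lambda$ use $\|g_i\|_1\le\delta^{1/2}\|g_i\|_2$; these pairs contribute at most $2\delta(2\Lambda+1)\sum_i\|g_i\|_2^2\le6\Lambda\delta\|g\|_2^2$. The other pairs contribute at most $\Lambda^{-1}(\sum_i\|g_i\|_1)^2\le\Lambda^{-1}\|g\|_2^2$. With $\Lambda=\delta^{-1/2}$ we get $\|\sum_iT_i\|_{2\to2}\le\sqrt7\,\delta^{1/4}$. Nearby phases are few, so they occupy little measure; distant phases oscillate against each other. The coefficient $a_0$ entered only through $|a_0|\le1$.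
\end{example}

In general we cut $T$ into pieces $T_p$ localized in scale, space and phase, attach to each piece a density $\delta\approx2^{-n}$, and split the pieces of density $2^{-n}$ into $O(n^2)$ families resembling Example~\ref{ex:antichain} (antichains) and $O(n)$ families built from separated copies of Example~\ref{ex:tree} (forests of trees). Each family has norm $O(2^{-\epsilon n})$, which beats the number of families.

\section{Polynomial phases, tiles and density}\label{sec:tiles}

\subsection{The size of a phase on an interval}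

For a bounded interval $I$ put $\|Q\|_I=\sup_{x,x'\in I}|Q(x)-Q(x')|$. This is a norm on the $d$-dimensional space $\mathcal Q_d/\mathbb R$, and it is monotone in $I$. Two phases with $\|Q-Q'\|_I\le1$ differ on $I$ by a factor $e(Q-Q')$ that barely oscillates. For $d=1$ we have $\|\lambda y\|_I=|\lambda||I|$.

\begin{lemma}\label{lem:poly}
There is $C_d\ge1$ such that for bounded intervals $I\subset J$ and $Q\in\mathcal Q_d$,
\[
\sup_J|Q'|\le C_d\frac{\|Q\|_J}{|J|},\qquad\|Q\|_I\le C_d\frac{|I|}{|J|}\|Q\|_J,\qquad\|Q\|_J\le C_d\Big(\frac{|J|}{|I|}\Big)^d\|Q\|_I .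
\]
\end{lemma}

\begin{proof}
All three bounds are invariant under affine changes of variable. For $J=[0,1]$ the first is the equivalence of norms on $\mathcal Q_d/\mathbb R$, and it implies the second by the mean value theorem. For the third take $I=[0,1]$ and $J\subset[-R,R]$ with $R=|J|/|I|\ge1$. If $Q(t)=\sum_iq_it^i$, then $\sum_{i\ge1}|q_i|\le C\|Q\|_{[0,1]}$ by equivalence of norms, and $\|Q\|_J\le2\sum_{i\ge1}|q_i|R^i$.
\end{proof}

We now fix $D$, a power of $2$ with $D\ge10^4C_d$. Iterating the second bound, for $D$-adic intervals $I\subset I'$ with $|I'|=D^k|I|$,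
\begin{equation}\label{eq:contract}
\|Q\|_I\le10^{-4k}\|Q\|_{I'} .
\end{equation}
So distances between phases contract strongly with each step down in scale; this is the reason for the passage from ratio $2$ to ratio $D$.

The next lemma replaces the integration by parts in Example~\ref{ex:antichain}. Recall van der Corput's lemma: if $Q$ is real and smooth on an interval, $|Q^{(k)}|\ge\mu>0$ there, and either $k\ge2$, or $k=1$ and $Q'$ is monotone, then the integral of $e(Q)$ over the interval is at most $c_k\mu^{-1/k}$ in modulus.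

\begin{lemma}\label{lem:vdc}
If $Q\in\mathcal Q_d$ and $h$ is Lipschitz on a bounded interval $I$, then
\[
\Big|\int_Ie(Q)h\Big|\le C|I|\,(1+\|Q\|_I)^{-1/d}\big(\|h\|_\infty+|I|\,\|h'\|_\infty\big).
\]
\end{lemma}

\begin{proof}
Scale to $I=[0,1]$. Let $Q(t)=\sum_iq_it^i$, $\lambda=\sum_{i\ge1}|q_i|\ge\|Q\|_{[0,1]}$ and $\Xi(t)=\int_0^te(Q)$. Since $\int_0^1e(Q)h=\Xi(1)h(1)-\int_0^1\Xi h'$, it suffices to show $|\Xi(t)|\le C(1+\lambda)^{-1/d}$ on $[0,1]$, and we may assume $\lambda\ge1$. For each $\tau$, Taylor's formula shows that $\max_{1\le k\le d}|Q^{(k)}(\tau)|$ is a norm on $\mathcal Q_d/\mathbb R$. It is continuous in $(\tau,Q)$, so by compactness it is at least $c\lambda$ for all $\tau\in[0,1]$, with $c=c(d)>0$. Consider those of the polynomials $Q''$ and $(Q^{(k)})^2-c^2\lambda^2$, $1\le k\le d$, that do not vanish identically. Their zeros cut $[0,t]$ into at most $C$ intervals. In the interior of each, $Q'$ is monotone and each function $|Q^{(k)}|-c\lambda$ is positive, negative or identically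 zero; testing at one point gives a $k$ with $|Q^{(k)}|\ge c\lambda$ on the whole interval. Each interval contributes at most $C\lambda^{-1/k}\le C\lambda^{-1/d}$.
\end{proof}

\subsection{Tiles}

Let $\mathcal D$ be the set of $D$-adic intervals $I\subset[0,1)$ of length $D^s$, $-S\le s\le0$. Over each $I\in\mathcal D$ we want to partition $\mathcal Q^*$ into cells of $\|\cdot\|_I$-radius at most $1$, in such a way that the partitions become coarser as $I$ shrinks.

For each $I\in\mathcal D$ choose a maximal subset $\mathcal Z_I\subset\mathcal Q^*$ whose distinct elements have $\|\cdot\|_I$-distance at least $\frac12$. By maximality every element of $\mathcal Q^*$ is at distance less than $\frac12$ from some $P\in\mathcal Z_I$. We define cells $\mathcal Q(I,P)\subset\mathcal Q^*$, $P\in\mathcal Z_I$, from the top down. For $I=[0,1)$, assign each $Q\in\mathcal Q^*$ to one $P\in\mathcal Z_I$ with $\|Q-P\|_I<\frac12$, and let $\mathcal Q(I,P)$ consist of the $Q$ assigned to $P$. For $I$ with $D$-adic parent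 $I'$, assign each $P'\in\mathcal Z_{I'}$ to one $P\in\mathcal Z_I$ with $\|P'-P\|_I<\frac12$, and let $\mathcal Q(I,P)$ be the union of the cells $\mathcal Q(I',P')$ with $P'$ assigned to $P$. A \emph{tile} is a pair $p=(I,P)$ with nonempty cell. We write $I_p=I$, $Q_p=P\in\mathcal Q^*$ (the center), $\mathcal Q(p)$ for the cell, and $|I_p|=D^{s(p)}$. The set $\mathfrak P$ of tiles is finite.

\begin{lemma}\label{lem:tiles}
\begin{enumerate}
\item[(T1)] For each $I\in\mathcal D$ the cells of the tiles with $I_p=I$ partition $\mathcal Q^*$.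
\item[(T2)] $\|Q-Q_p\|_{I_p}<1$ for $Q\in\mathcal Q(p)$.
\item[(T3)] If $I_p\subset I_{p'}$, then $\mathcal Q(p')\subset\mathcal Q(p)$ or $\mathcal Q(p)\cap\mathcal Q(p')=\emptyset$.
\item[(T4)] For $R\ge1$, $Q\in\mathcal Q_d$ and $I\in\mathcal D$, at most $(5R)^d$ tiles with $I_p=I$ satisfy $\|Q_p-Q\|_I\le R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(T1) follows by induction from the top. So does (T2): if $Q\in\mathcal Q(I',P')$ with $P'$ assigned to $P$, then $\|Q-P\|_I\le\|Q-P'\|_I+\|P'-P\|_I<10^{-4}+\frac12$ by \eqref{eq:contract}. For (T3), each cell over $I_p$ is a union of cells over $I_{p'}$, and the latter are disjoint. For (T4), in the normed space $(\mathcal Q_d/\mathbb R,\|\cdot\|_I)$ the open balls of radius $\frac14$ about the centers are disjoint and lie in a ball of radius $R+\frac14$; comparing volumes bounds their number by $(4R+1)^d$.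
\end{proof}

Define $p\le p'$ if $I_p\subset I_{p'}$ and $\mathcal Q(p')\subset\mathcal Q(p)$. This is a partial order, and $p<p'$ implies $I_p\subsetneq I_{p'}$ by (T1). Since the order is sensitive to the arbitrary choices in the construction, we also use the quantitative version
\[
\rho(p,p')=\|Q_p-Q_{p'}\|_{I_p}\qquad\text{for }I_p\subset I_{p'} .
\]
By \eqref{eq:contract}, if $I_p\subset I_{p'}\subset I_{p''}$ and $|I_{p'}|=D^k|I_p|$, then
\begin{equation}\label{eq:tri}
\rho(p,p'')\le\rho(p,p')+10^{-4k}\rho(p',p'').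
\end{equation}
If $p<p'$, any $Q\in\mathcal Q(p')$ lies in both cells, so $\rho(p,p')\le1+10^{-4}$ by (T2) and \eqref{eq:contract}. Thus
\begin{equation}\label{eq:le}
p\le p'\ \Longrightarrow\ \rho(p,p')\le1.001 .
\end{equation}

Let $E(p)=\{x\in I_p:Q_x\in\mathcal Q(p)\}$. By (T3), if $E(p)\cap E(p')\ne\emptyset$ then $p$ and $p'$ are comparable; so the sets $E(p)$ are pairwise disjoint when $p$ ranges over an \emph{antichain}, a set of pairwise incomparable tiles. For each $x\in[0,1)$ and $-S\le s\le0$ there is by (T1) exactly one tile $p_s(x)$ of scale $s$ with $x\in E(p_s(x))$, and $p_s(x)<p_{s+1}(x)$; see Figure~\ref{fig:chain}. Therefore $T=\sum_{p\in\mathfrak P}T_p$, where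
\begin{align*}
T_pf(x)&=1_{E(p)}(x)\,a_{s(p)}(x)\int e(Q_x(y))f(y)K_{s(p)}(x-y)\,dy,\\
T_p^*g(y)&=\int_{E(p)}\overline{a_{s(p)}(x)}\,e(-Q_x(y))\,\overline{K_{s(p)}(x-y)}\,g(x)\,dx .
\end{align*}
The function $T_p^*g$ is supported in $3I_p$. We write $J_s(x)=[x-D^s,x+D^s]$; it contains $I_{p_s(x)}$ and the support of $K_s(x-\cdot)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1,yscale=0.9]
\draw[->] (-0.3,-1.4) -- (8.6,-1.4) node[right] {position};
\draw[->] (-0.3,-1.4) -- (-0.3,3.2) node[above] {$\lambda$};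
\draw[thick] (0,0) rectangle (8,0.5);
\draw[thick] (4,0) rectangle (8,1);
\draw[thick] (4,-1) rectangle (6,1);
\draw[thick] (5,-1) rectangle (6,3);
\fill (5.45,0.25) circle (1.6pt);
\draw[dotted] (5.45,0.25) -- (5.45,-1.4) node[below] {$x$};
\node at (1.5,0.25) {$p_0(x)$};
\node at (7.1,0.75) {$p_{-1}(x)$};
\node at (4.5,-0.55) {\small $p_{-2}(x)$};
\node at (5.5,2.2) {\small $p_{-3}(x)$};
\end{tikzpicture}
\caption{Tiles for $d=1$, drawn schematically with scale ratio $2$ in place of $D$. The phase $Q(y)=\lambda y$ corresponds to the height $\lambda$, and a tile $p$ is drawn as $I_p$ times an interval of length comparable to $1/|I_p|$ that contains its cell. The dot is the point $(x,\lambda_x)$ with $Q_x(y)=\lambda_xy$. The tiles containing it form the chain $p_{-3}(x)<p_{-2}(x)<p_{-1}(x)<p_0(x)$: going down the chain, intervals shrink and cells grow.}\label{fig:chain}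
\end{figure}

\subsection{Density}

The naive density of a tile is $|E(p)|/|I_p|$. It has two defects. It is not monotone along chains. And Example~\ref{ex:tree} requires sparseness on each short interval $L$, whereas a long tile $p$ with small ratio $|E(p)|/|I_p|$ may have $E(p)\supset L$. We therefore let a tile see all tiles above it that are close in phase. Let $\bar E(p,\lambda)=\{x\in I_p:\|Q_x-Q_p\|_{I_p}\le\lambda\}$ and
\[
\operatorname{dens}(p)=\sup_{\lambda\ge2}\ \lambda^{-d}\,\max\Big\{\frac{|\bar E(p',\lambda)|}{|I_{p'}|}:p'\in\mathfrak P,\ I_p\subset I_{p'},\ \rho(p,p')\le\lambda\Big\}\le1 .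
\]
The weight $\lambda^{-d}$ compensates for the number of cells within distance $\lambda$, by (T4). Two properties are immediate.
\begin{enumerate}
\item[(D1)] $|E(p)|\le2^d\operatorname{dens}(p)|I_p|$: take $p'=p$, $\lambda=2$, and note $E(p)\subset\bar E(p,2)$ by (T2).
\item[(D2)] If $p_1\le p_2$, then $\operatorname{dens}(p_1)\ge\operatorname{dens}(p_2)$: if $p_1<p_2$ and $(p',\lambda)$ is admissible for $p_2$, then $\rho(p_1,p')\le1.001+10^{-4}\lambda\le\lambda$ by \eqref{eq:tri} and \eqref{eq:le}, so it is admissible for $p_1$.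
\end{enumerate}

The next lemma converts density into the local sparseness used in both examples. For $\mathfrak S\subset\mathfrak P$ let $\mathcal L(\mathfrak S)$ be the set of maximal intervals among those $L\in\mathcal D$ for which no $p\in\mathfrak S$ has $I_p\subsetneq L$. The intervals of length $D^{-S}$ have this property, so $\mathcal L(\mathfrak S)$ partitions $[0,1)$. If $L\in\mathcal L(\mathfrak S)$ meets $I_p$ with $p\in\mathfrak S$, then $L\subset I_p$.

\begin{lemma}\label{lem:sparse}
Let $Q^\sharp\in\mathcal Q^*$, $\Lambda\ge1$, and let $\mathfrak S\subset\mathfrak P$ be such that $\operatorname{dens}(p)\le\delta$ and $\|Q_p-Q^\sharp\|_{I_p}\le\Lambda$ for all $p\in\mathfrak S$. Then $|L\cap\bigcup_{p\in\mathfrak S}E(p)|\le C\Lambda^d\delta|L|$ for every $L\in\mathcal L(\mathfrak S)$.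
\end{lemma}

\begin{proof}
Only tiles with $I_p\supset L$ matter. By (T4) at most $(5\Lambda)^d$ tiles of $\mathfrak S$ have $I_p=L$, and each has $|E(p)|\le2^d\delta|L|$ by (D1). Suppose that some tile of $\mathfrak S$ has $I_p\supsetneq L$. Then $L$ has a parent $\hat L\in\mathcal D$, and by maximality of $L$ there is $p''\in\mathfrak S$ with $I_{p''}\subsetneq\hat L$. Let $\hat p$ be the tile with $I_{\hat p}=\hat L$ and $Q^\sharp\in\mathcal Q(\hat p)$, which exists by (T1). Then $\rho(p'',\hat p)\le\|Q_{p''}-Q^\sharp\|_{I_{p''}}+\|Q^\sharp-Q_{\hat p}\|_{\hat L}\le\Lambda+1$. If $p\in\mathfrak S$, $I_p\supset\hat L$ and $x\in E(p)\cap L$, then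
\[
\|Q_x-Q_{\hat p}\|_{\hat L}\le\|Q_x-Q_p\|_{I_p}+\|Q_p-Q^\sharp\|_{I_p}+\|Q^\sharp-Q_{\hat p}\|_{\hat L}\le\Lambda+2 .
\]
So all such $x$ lie in the one set $\bar E(\hat p,\Lambda+2)$, and the definition of $\operatorname{dens}(p'')$ with $p'=\hat p$, $\lambda=\Lambda+2$ bounds its measure by $(\Lambda+2)^d\delta|\hat L|\le(3\Lambda)^dD\delta|L|$.
\end{proof}

\section{Antichains}\label{sec:anti}

In an antichain every $x$ meets at most one tile, as in Example~\ref{ex:antichain}, but the scale depends on $x$. The maximal function takes the place of the $L^1$ norms in that example.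

\begin{proposition}\label{prop:anti}
If $\mathfrak A\subset\mathfrak P$ is an antichain with $\operatorname{dens}(p)\le\delta$ for all $p\in\mathfrak A$, where $0<\delta\le1$, then $\|\sum_{p\in\mathfrak A}T_p\|_{2\to2}\le C\delta^\epsilon$ with $\epsilon=1/(12d^2)$.
\end{proposition}

\begin{proof}
Discard the tiles with $E(p)=\emptyset$. By symmetry and the support property of $T_p^*g$,
\[
\Big\|\sum_{p\in\mathfrak A}T_p^*g\Big\|_2^2\le2\sum_{p\in\mathfrak A}\sum_{p'\in\mathfrak A(p)}|\langle T_p^*g,T_{p'}^*g\rangle|,\qquad\mathfrak A(p)=\{p'\in\mathfrak A:s(p')\le s(p),\ 3I_p\cap3I_{p'}\ne\emptyset\}.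
\]
If $p'\in\mathfrak A(p)$, then $I_{p'}\subset9I_p$. Fix $p$ and $p'\in\mathfrak A(p)$, and write $s=s(p)$, $s'=s(p')$. The inner product equals
\[
\int_{E(p)}\int_{E(p')}\overline{a_s(x)}g(x)\,a_{s'}(x')\overline{g(x')}\Big(\int e(Q_{x'}(y)-Q_x(y))\overline{K_s(x-y)}K_{s'}(x'-y)\,dy\Big)dx'\,dx .
\]
The amplitude $h(y)=\overline{K_s(x-y)}K_{s'}(x'-y)$ is supported in $J_{s'}(x')\supset I_{p'}$ and satisfies $\|h\|_\infty\le D^{-s-s'}$, $\|h'\|_\infty\le2D^{-s-2s'}$. Lemma~\ref{lem:vdc} on $J_{s'}(x')$ bounds the inner integral by $C|I_p|^{-1}(1+\|Q_x-Q_{x'}\|_{I_{p'}})^{-1/d}$.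

We remove the dependence on $x,x'$. Fix $x_0\in E(p)$ and let $Q^\sharp=Q_{x_0}$. For $x\in E(p)$ we have $\|Q_x-Q^\sharp\|_{I_p}\le2$ by (T2), hence $\|Q_x-Q^\sharp\|_{9I_p}\le C$ by Lemma~\ref{lem:poly}. Together with $\|Q_{x'}-Q_{p'}\|_{I_{p'}}\le1$ this gives $\|Q_x-Q_{x'}\|_{I_{p'}}\ge\|Q^\sharp-Q_{p'}\|_{I_{p'}}-C$. With $w_{p'}=(1+\|Q^\sharp-Q_{p'}\|_{I_{p'}})^{-1/d}$ and $|a_s|\le1$,
\[
\sum_{p'\in\mathfrak A(p)}|\langle T_p^*g,T_{p'}^*g\rangle|\le C\,G_p\int_{E(p)}|g|,\qquad G_p=\frac1{|I_p|}\int_{9I_p}\sum_{p'\in\mathfrak A(p)}w_{p'}1_{E(p')}\,|g| .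
\]
The sets $E(p')$ are disjoint, so H\"older's inequality gives, for every $x\in I_p$,
\[
G_p\le C\,(M|g|^{3/2})^{2/3}(x)\;\omega_p^{1/3},\qquad\omega_p=\frac1{|I_p|}\sum_{p'\in\mathfrak A(p)}w_{p'}^3|E(p')| .
\]
Let $\Lambda\ge1$. The tiles with $\|Q^\sharp-Q_{p'}\|_{I_{p'}}>\Lambda$ contribute at most $9\Lambda^{-3/d}$ to $\omega_p$. Let $\mathfrak S$ be the set of the remaining tiles in $\mathfrak A(p)$. Every $L\in\mathcal L(\mathfrak S)$ that meets $\bigcup_{\mathfrak S}E(p')$ lies in some $I_{p'}\subset9I_p$, so these $L$ have total length at most $9|I_p|$, and Lemma~\ref{lem:sparse} gives $\sum_{p'\in\mathfrak S}|E(p')|\le C\Lambda^d\delta|I_p|$. With $\Lambda=\delta^{-1/(2d)}$ we obtain $\omega_p\le C(\delta^{3/(2d^2)}+\delta^{1/2})\le C\delta^{6\epsilon}$. Summing over $p$ and using once more that the $E(p)$ are disjoint,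
\[
\Big\|\sum_{p\in\mathfrak A}T_p^*g\Big\|_2^2\le C\delta^{2\epsilon}\int|g|\,(M|g|^{3/2})^{2/3}\le C\delta^{2\epsilon}\|g\|_2^2,
\]
because $M$ is bounded on $L^{4/3}$.
\end{proof}

\section{Trees}\label{sec:trees}

A set $\mathfrak T\subset\mathfrak P$ is \emph{convex} if $p_1\le p_2\le p_3$ with $p_1,p_3\in\mathfrak T$ and $p_2\in\mathfrak P$ implies $p_2\in\mathfrak T$.

\begin{definition}
A \emph{tree with top $v\in\mathfrak P$} is a nonempty convex set $\mathfrak T(v)\subset\mathfrak P$ such that $I_p\subset I_v$ and $\rho(p,v)\le3$ for all $p\in\mathfrak T(v)$. We write $T_v=\sum_{p\in\mathfrak T(v)}T_p$, $E_v=\bigcup_{p\in\mathfrak T(v)}E(p)$, and $g_v=g1_{E_v}$.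
\end{definition}

Fix a tree. For $x\in[0,1)$ let $\sigma(x)=\{s:p_s(x)\in\mathfrak T(v)\}$, which is nonempty exactly for $x\in E_v$, and let $\bar s(x)=\max\sigma(x)$. Since the $p_s(x)$ form a chain, convexity makes $\sigma(x)$ a block. This is what allows (N2) to be applied: over an arbitrary set of scales, even constant coefficients could produce a sum comparable to $\sum_s|b_s|$.

All phases in the tree are close to $Q_v$. Let $R_x=Q_v-Q_x$. For $s\in\sigma(x)$ we have $\|R_x\|_{I_{p_s(x)}}\le3+1$, so $\|R_x\|_{J_s(x)}\le C$ and $\sup_{J_s(x)}|R_x'|\le CD^{-s}$ by Lemma~\ref{lem:poly}. Applying this at the largest scale $\bar s(x)$, on $J_s(x)\subset J_{\bar s(x)}(x)$, we obtain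
\begin{equation}\label{eq:R}
\sup_{J_s(x)}|R_x'|\le CD^{-s},\qquad|R_x(z)-R_x(x)|\le CD^{s-\bar s(x)}\qquad(s\in\sigma(x),\ z\in J_s(x)).
\end{equation}
The second bound is summable in $s$, so $Q_x$ may be replaced by $Q_v$ at all scales at once.

\begin{proposition}\label{prop:tree}
If $\operatorname{dens}(p)\le\delta\le 1$ for all $p\in\mathfrak T(v)$, then $\|T_vf\|_2\le C\delta^{1/2}\|f\|_2$ and $\|T_v^*g\|_2\le C\delta^{1/2}\|g_v\|_2$.
\end{proposition}

\begin{proof}
Let $\mathcal L=\mathcal L(\mathfrak T(v))$. Lemma~\ref{lem:sparse} with $Q^\sharp=Q_v$ and $\Lambda=3$ gives $|E_v\cap L|\le C\delta|L|$ for $L\in\mathcal L$. Let $h=e(Q_v)f$, let $L\in\mathcal L$ have length $D^t$, and let $x\in E_v\cap L$, $z\in L$. For $s\in\sigma(x)$ the interval $I_{p_s(x)}$ meets $L$ and so contains it; thus $\sigma(x)\subset[t,0]$ and $z\in J_s(x)$. Writing $e(Q_x(y))f(y)=e(-R_x(y))h(y)$, we get from \eqref{eq:R}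
\[
\Big|T_vf(x)-e(-R_x(x))\sum_{s\in\sigma(x)}a_s(x)K_s*h(x)\Big|\le C\sum_{s\in\sigma(x)}D^{s-\bar s(x)}D^{-s}\int_{J_s(x)}|f|\le CMh(z).
\]
With Lemma~\ref{lem:sampling} for the block $\sigma(x)$ this yields $|T_vf|\le C\inf_L\Phi_h$ on $E_v\cap L$, while $T_vf=0$ off $E_v$. As in Example~\ref{ex:tree}, $\|T_vf\|_2^2\le C\delta\sum_L|L|\inf_L\Phi_h^2\le C\delta\|f\|_2^2$. The second bound follows by duality, since $T_v^*g=T_v^*g_v$.
\end{proof}

To compare two trees we must pair a tile $p$ of one with all longer tiles of the other. For a single pair, the decay from Lemma~\ref{lem:vdc} depends on the shorter tile only, as in Section~\ref{sec:anti}, so summing absolute values over the longer scales would lose a factor of order $S$. Instead we keep the longer scales together. After demodulation their sum is a function that is smooth at the scale of $p$, and it is controlled by a maximal function. Put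
\[
G_{v,t}(y)=e(Q_v(y))\sum_{p\in\mathfrak T(v),\,s(p)\ge t}T_p^*g(y),\qquad\Gamma_v=\sup_{t\in\mathbb Z}|G_{v,t}|+Mg_v .
\]

\begin{lemma}\label{lem:tails}
\begin{enumerate}
\item[(i)] If $y,y',z$ have pairwise distances at most $4D^t$, then $|G_{v,t}(y)-G_{v,t}(y')|\le CD^{-t}|y-y'|\,Mg_v(z)$.
\item[(ii)] $\|\Gamma_v\|_2\le C\|g_v\|_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have
\[
G_{v,t}(y)=\sum_{s\ge t}\int1_{s\in\sigma(x)}\,\overline{a_s(x)}\,\kappa_{x,s}(y)\,g_v(x)\,dx,\qquad\kappa_{x,s}(y)=e(R_x(y))\overline{K_s(x-y)} .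
\]

(i) Let $s\in\sigma(x)$. On $J_s(x)$, \eqref{eq:R} gives $|\kappa_{x,s}'|\le2\pi|R_x'|D^{-s}+D^{-2s}\le CD^{-2s}$. Outside $J_s(x)$ the function $\kappa_{x,s}$ vanishes, and it is continuous on $\mathbb R$ because $K$ is. So it is Lipschitz on $\mathbb R$ with constant $CD^{-2s}$. For $s\ge t$, if $\kappa_{x,s}(y)\ne\kappa_{x,s}(y')$ then $x$ is within $D^s$ of $y$ or $y'$, so $|x-z|\le5D^s$. Hence the difference in (i) is at most
\[
\sum_{s\ge t}CD^{-2s}|y-y'|\int_{|x-z|\le5D^s}|g_v(x)|\,dx\le C|y-y'|\sum_{s\ge t}D^{-s}Mg_v(z).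
\]

(ii) We compare $G_{v,t}$ with an average at scale $D^t$ of the full sum $G=e(Q_v)T_v^*g$. Let $\chi\in C^1$ be nonnegative, supported in $[-1,1]$, with $\int\chi=1$, and let $\chi_t=D^{-t}\chi(D^{-t}\cdot)$. Then
\[
G_{v,t}=(G_{v,t}-\chi_t*G_{v,t})+\chi_t*G-\chi_t*(G-G_{v,t}).
\]
The first term is at most $CMg_v$ by (i) with $z=y$, and the second is at most $CM(T_v^*g)$. The third involves the scales $s<t$, $s\in\sigma(x)$. Since $\int K_s=0$,
\[
\chi_t*\kappa_{x,s}(y)=\int\big[\chi_t(y-z)e(R_x(z))-\chi_t(y-x)e(R_x(x))\big]\overline{K_s(x-z)}\,dz .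
\]
For $z\in J_s(x)$ we have $|\chi_t(y-z)-\chi_t(y-x)|\le CD^{s-2t}$, and $|\chi_t(y-x)|\,|e(R_x(z))-e(R_x(x))|\le CD^{-t}D^{s-\bar s(x)}$ by \eqref{eq:R}. Also $\chi_t*\kappa_{x,s}(y)=0$ unless $|x-y|\le2D^t$. So $|\chi_t*\kappa_{x,s}(y)|\le CD^{-t}(D^{s-t}+D^{s-\bar s(x)})1_{|x-y|\le2D^t}$. Both geometric series converge when summed over $s<t$, $s\le\bar s(x)$, and the third term is at most $CD^{-t}\int_{|x-y|\le2D^t}|g_v|\le CMg_v(y)$. Thus $\Gamma_v\le C(M(T_v^*g)+Mg_v)$, and Proposition~\ref{prop:tree} with $\delta=1$ finishes the proof.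
\end{proof}

\section{Forests}\label{sec:forests}

\begin{definition}
Let $0<\delta\le1$, $\Delta\ge1$, $\nu\ge1$. A \emph{$(\delta,\Delta,\nu)$-forest} is a family of trees $\mathfrak T(v)$ with tops $v$ in a set $\mathfrak V\subset\mathfrak P$, such that
\begin{enumerate}
\item[(F1)] $\operatorname{dens}(p)\le\delta$ for all tiles $p$ in the trees;
\item[(F2)] the sets $E_v$, $v\in\mathfrak V$, are pairwise disjoint;
\item[(F3)] if $p\in\mathfrak T(v)$, $v'\in\mathfrak V\setminus\{v\}$ and $I_p\subset I_{v'}$, then $\rho(p,v')\ge\Delta+1$;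
\item[(F4)] $\operatorname{dist}(I_p,\mathbb R\setminus I_v)\ge D|I_p|$ for $p\in\mathfrak T(v)$;
\item[(F5)] every point lies in at most $\nu$ of the intervals $I_v$, $v\in\mathfrak V$.
\end{enumerate}
\end{definition}

Condition (F3) says that the phase of a foreign tree oscillates on $I_p$. It gives no information on tiles just outside $I_{v'}$, which could still interact with tiles of $\mathfrak T(v')$ near the boundary; (F4) excludes this.

\begin{proposition}\label{prop:forest}
For a $(\delta,\Delta,\nu)$-forest, $\|\sum_{v\in\mathfrak V}T_v\|_{2\to2}^2\le C(\delta+\nu^{1/2}\Delta^{-1/d})$.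
\end{proposition}

\begin{proof}
Expand $\|\sum_vT_v^*g\|_2^2$. By Proposition~\ref{prop:tree}, (F1) and (F2), the diagonal terms sum to at most $C\delta\sum_v\|g_v\|_2^2\le C\delta\|g\|_2^2$.

Let $v\ne v'$, $p\in\mathfrak T(v)$, $p'\in\mathfrak T(v')$, $s(p)\le s(p')$, and suppose $\langle T_p^*g,T_{p'}^*g\rangle\ne0$. Then $3I_p\cap3I_{p'}\ne\emptyset$, so $\operatorname{dist}(I_p,I_{p'})\le2|I_{p'}|<D|I_{p'}|$, and (F4) for $p'$ shows that $I_p$ is not contained in $\mathbb R\setminus I_{v'}$. As $|I_p|\le|I_{v'}|$, we get $I_p\subset I_{v'}$. Define, for $\theta\in\{0,1\}$,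
\[
B_\theta(v,v')=\sum_{p\in\mathfrak T(v),\,I_p\subset I_{v'}}\big\langle T_p^*g,\ e(-Q_{v'})\,G_{v',s(p)+\theta}\big\rangle .
\]
Sorting the pairs $(p,p')$ into those with $s(p)<s(p')$ and those with $s(p')\le s(p)$, and applying the observation to the shorter tile, we find
\[
\langle T_v^*g,T_{v'}^*g\rangle=B_1(v,v')+\overline{B_0(v',v)} .
\]

We claim that
\begin{equation}\label{eq:cross}
|B_\theta(v,v')|\le C\Delta^{-1/d}\int_{I_{v'}}|g_v|\,\Gamma_{v'} .
\end{equation}
With $s=s(p)$ and $t=s+\theta$, the term of $p$ in $B_\theta(v,v')$ is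
\[
\int_{E(p)}\overline{a_s(x)}\,g(x)\Big(\int e(Q_{v'}(y)-Q_x(y))\,\overline{G_{v',t}(y)K_s(x-y)}\,dy\Big)dx .
\]
The inner integral extends over $J_s(x)$, whose points have pairwise distances at most $2D^s\le4D^t$. Lemma~\ref{lem:tails}(i) with $z=x$ shows that on $J_s(x)$ the function $G_{v',t}$ has Lipschitz constant at most $CD^{-s}\Gamma_{v'}(x)$, and, by comparison with its value at $x$, that it is bounded by $C\Gamma_{v'}(x)$. So the amplitude $h=\overline{G_{v',t}K_s(x-\cdot)}$ has $\|h\|_\infty\le CD^{-s}\Gamma_{v'}(x)$ and $\|h'\|_\infty\le CD^{-2s}\Gamma_{v'}(x)$, and Lemma~\ref{lem:vdc} bounds the inner integral by $C\Gamma_{v'}(x)(1+\|Q_x-Q_{v'}\|_{I_p})^{-1/d}$. Fix $x$. The tiles $p\in\mathfrak T(v)$ with $I_p\subset I_{v'}$ and $x\in E(p)$ are the $p_s(x)$ with $s$ in a finite set; if it is nonempty, then $x\in E_v\cap I_{v'}$, and we let $s_0$ be its minimum. By \eqref{eq:contract}, (T2) and (F3),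
\[
\|Q_x-Q_{v'}\|_{I_{p_s(x)}}\ge10^{4(s-s_0)}\|Q_x-Q_{v'}\|_{I_{p_{s_0}(x)}}\ge10^{4(s-s_0)}\big(\rho(p_{s_0}(x),v')-1\big)\ge10^{4(s-s_0)}\Delta .
\]
Summing the geometric series $\sum_{s\ge s_0}10^{-4(s-s_0)/d}\Delta^{-1/d}$ proves \eqref{eq:cross}.

Finally, $\sum_v|g_v|\le|g|$ by (F2), and $\sum_{v'}1_{I_{v'}}\Gamma_{v'}\le\nu^{1/2}(\sum_{v'}\Gamma_{v'}^2)^{1/2}$ by (F5). Hence
\[
\sum_{v,v'}\int_{I_{v'}}|g_v|\Gamma_{v'}\le\nu^{1/2}\|g\|_2\Big(\sum_{v'}\|\Gamma_{v'}\|_2^2\Big)^{1/2}\le C\nu^{1/2}\|g\|_2^2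
\]
by Lemma~\ref{lem:tails}(ii) and (F2). So the off-diagonal terms sum to at most $C\nu^{1/2}\Delta^{-1/d}\|g\|_2^2$.
\end{proof}

\section{Decomposition into antichains and forests}\label{sec:decomp}

Let $\mathfrak H_n=\{p\in\mathfrak P:2^{-n}<\operatorname{dens}(p)\le2^{1-n}\}$ for $n\ge1$. Every tile outside $\bigcup_n\mathfrak H_n$ has density $0$, so $T_p=0$ by (D1).

\begin{proposition}\label{prop:decomp}
There are an integer $Z=Z(d)\ge d$ and a set $\Omega\subset[0,1)$ with $|\Omega|\le\frac1{20}$ such that each $\mathfrak H_n$ is the disjoint union of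
\begin{enumerate}
\item[(i)] a set of tiles with $I_p\subset\Omega$,
\item[(ii)] at most $Cn^2$ antichains,
\item[(iii)] at most $Cn$ sets, each of which is the disjoint union of the trees of a $(2^{1-n},10^{4Zn},C4^n)$-forest.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Tiles with $I_p\subset\Omega$ do not contribute to $Tf$ outside $\Omega$. Since $Z\ge d$, the forests have $\nu^{1/2}\Delta^{-1/d}\le C2^n10^{-4n}\le C2^{-n}$. By Propositions~\ref{prop:anti} and~\ref{prop:forest},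
\[
\|Tf\|_{L^2([0,1)\setminus\Omega)}\le\sum_{n\ge1}\big(Cn^22^{-\epsilon n}+Cn\,2^{-n/2}\big)\|f\|_2=C_B\|f\|_2 .\qedhere
\]
\end{proof}

This proves Proposition~\ref{prop:A}, the weak $L^2$ bound in Theorem~\ref{thm:core}, and with it \eqref{eq:main} for all $d\ge1$ and $r>2$.

It remains to prove Proposition~\ref{prop:decomp}. Antichains are cheap, so we may remove $O(n)$ layers of tiles whenever this helps; by \eqref{eq:tri} each layer improves a distance by a factor $10^4$. We use the following fact. For a finite partially ordered set, let $h_-(p)$ be the largest $k$ with a chain $p_0<\dots<p_k=p$, and $h_+(p)$ the largest $k$ with a chain $p=p_0<\dots<p_k$. Both functions are strictly monotone, so their level sets are antichains.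

\subsection*{Step 1: heavy tiles and the first exceptional set}

The number of trees above a point must be bounded, by (F5). We count them by means of tiles that carry disjoint sets of large relative measure. Let $c_0=10^{-d}$ and let $\mathfrak M_n$ be the set of maximal elements of $\{p\in\mathfrak P:|E(p)|\ge c_02^{-n}|I_p|\}$.

\begin{lemma}\label{lem:heavy}
If $p\in\mathfrak H_n$, there is $m\in\mathfrak M_n$ with $I_p\subset I_m$ and $\rho(p,m)\le4\cdot2^{n/d}$.
\end{lemma}

\begin{proof}
There are $\lambda\ge2$ and $p'$ with $I_p\subset I_{p'}$, $\rho(p,p')\le\lambda$ and $|\bar E(p',\lambda)|>\lambda^d2^{-n}|I_{p'}|$. In particular $\lambda\le2^{n/d}$. Each $x\in\bar E(p',\lambda)$ lies in $E(p'')$ for $p''=p_{s(p')}(x)$, which has $I_{p''}=I_{p'}$ and $\|Q_{p''}-Q_{p'}\|_{I_{p'}}\le\lambda+1\le2\lambda$. By (T4) there are at most $(10\lambda)^d$ such tiles $p''$, so one of them has $|E(p'')|\ge c_02^{-n}|I_{p''}|$. Take $m\in\mathfrak M_n$ with $m\ge p''$. Then $\rho(p,m)\le\lambda+2\lambda+1.001\le4\lambda$.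
\end{proof}

Let $N_n=\sum_{m\in\mathfrak M_n}1_{I_m}$ and $\nu_n=100c_0^{-1}4^n$. Since $\mathfrak M_n$ is an antichain, the sets $E(m)\subset[0,1)$ are disjoint, and
\begin{equation}\label{eq:Nn}
\int N_n=\sum_{m\in\mathfrak M_n}|I_m|\le c_0^{-1}2^n .
\end{equation}
So $|\{N_n>\nu_n\}|\le2^{-n}/100$, and $\Omega^{(1)}=\bigcup_n\{N_n>\nu_n\}$ has measure at most $\frac1{100}$. Let $\mathfrak P'=\{p:I_p\not\subset\Omega^{(1)}\}$ and $\mathfrak H_n'=\mathfrak H_n\cap\mathfrak P'$. Evaluating $N_n$ at a point of $I_p\setminus\Omega^{(1)}$ gives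
\begin{equation}\label{eq:count}
\#\{m\in\mathfrak M_n:I_p\subset I_m\}\le\nu_n\qquad(p\in\mathfrak P').
\end{equation}

\subsection*{Step 2: tiles close to a heavy tile}

Let $\mathfrak C_n$ be the set of $p\in\mathfrak H_n'$ for which some $m\in\mathfrak M_n$ has $I_p\subset I_m$ and $\rho(p,m)\le2$. \emph{The set $\mathfrak H_n'\setminus\mathfrak C_n$ is a union of $n$ antichains.} Indeed, suppose it contains a chain $p_0<\dots<p_n$, and take $m$ from Lemma~\ref{lem:heavy} for $p_n$. Since $|I_{p_n}|\ge D^n|I_{p_0}|$, we get $\rho(p_0,m)\le1.001+10^{-4n}\cdot4\cdot2^{n/d}\le2$, so $p_0\in\mathfrak C_n$, a contradiction. Hence $h_-<n$ on this set.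

\subsection*{Step 3: sorting by the number of heavy neighbors}

A tile may be close to many heavy tiles, so the heavy tiles themselves would give overlapping trees. The remedy is to count. For $p\in\mathfrak C_n$ let
\[
\mathfrak B(p)=\{m\in\mathfrak M_n:I_p\subset I_m,\ \rho(p,m)\le100\},
\]
so $1\le|\mathfrak B(p)|\le\nu_n$ by \eqref{eq:count}. By \eqref{eq:tri}, for $p,p'\in\mathfrak C_n$,
\begin{equation}\label{eq:Bmono}
I_p\subsetneq I_{p'},\ \ \rho(p,p')\le10\ \Longrightarrow\ \mathfrak B(p')\subset\mathfrak B(p),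
\end{equation}
since $10+10^{-4}\cdot100\le100$. In particular this holds if $p<p'$. Let $\mathfrak C_{n,j}=\{p\in\mathfrak C_n:2^j\le|\mathfrak B(p)|<2^{j+1}\}$ for $0\le j\le\log_2\nu_n\le Cn$.

\emph{Each $\mathfrak C_{n,j}$ is convex.} Let $p_1<p_2<p_3$ with $p_1,p_3\in\mathfrak C_{n,j}$. Then $p_2\in\mathfrak H_n$ by (D2), and $p_2\in\mathfrak P'$ because $I_{p_2}\supset I_{p_1}$. If $\rho(p_3,m)\le2$ with $I_{p_3}\subset I_m$, then $\rho(p_2,m)\le1.001+2\cdot10^{-4}\le2$; so $p_2\in\mathfrak C_n$. Finally $\mathfrak B(p_3)\subset\mathfrak B(p_2)\subset\mathfrak B(p_1)$ by \eqref{eq:Bmono}.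

Fix $n,j$ and write $\mathfrak C=\mathfrak C_{n,j}$. We show that $\mathfrak C$ consists of one forest, at most $2Zn+1$ antichains, and tiles supported in a small set.

\subsection*{Step 4: choice of the tops}

Call two tiles $p,p'$ with nested intervals \emph{close} if some $Q\in\mathcal Q_d$ has $\|Q-Q_p\|_{I_p}\le100$ and $\|Q-Q_{p'}\|_{I_{p'}}\le100$. If $p,p'\in\mathfrak C$ have nested intervals and $m\in\mathfrak B(p)\cap\mathfrak B(p')$, then $Q=Q_m$ shows that they are close. Let $\mathfrak U$ be the set of $u\in\mathfrak C$ such that no $p\in\mathfrak C$ with $I_p\supsetneq I_u$ is close to $u$, and for $u\in\mathfrak U$ let $\mathfrak T_0(u)=\{p\in\mathfrak C:I_p\subsetneq I_u,\ \rho(p,u)\le2\}$.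

\medskip\noindent\textbf{(U1)} \emph{Every non-maximal element of $\mathfrak C$ lies in some $\mathfrak T_0(u)$.} Let $p_-<p$ in $\mathfrak C$. Put $q_0=p$, and as long as $q_i\notin\mathfrak U$ choose $q_{i+1}\in\mathfrak C$ close to $q_i$ with $I_{q_{i+1}}\supsetneq I_{q_i}$. Passing through the witness $Q$ gives $\rho(q_i,q_{i+1})\le100+10^{-4}\cdot100=100.01$. The intervals grow, so the process stops at some $u\in\mathfrak U$, and $\rho(p,u)\le\sum_i10^{-4i}\cdot100.01\le101$ by \eqref{eq:contract}. Then $I_{p_-}\subsetneq I_u$ and $\rho(p_-,u)\le1.001+10^{-4}\cdot101\le2$.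

\medskip\noindent\textbf{(U2)} \emph{Let $p\in\mathfrak C$ and $u,u'\in\mathfrak U$ with $I_p\subsetneq I_u$, $I_p\subsetneq I_{u'}$ and $\rho(p,u),\rho(p,u')\le10$. Then $I_u=I_{u'}$ and $\|Q_u-Q_{u'}\|_{I_u}\le200$.} This is where Step~3 pays off. By \eqref{eq:Bmono}, $\mathfrak B(u)\cup\mathfrak B(u')\subset\mathfrak B(p)$. The two sets on the left have at least $2^j$ elements each and the set on the right has fewer than $2^{j+1}$, so $\mathfrak B(u)\cap\mathfrak B(u')\ne\emptyset$. The intervals $I_u,I_{u'}$ are nested, as both contain $I_p$, so $u,u'$ are close. By definition of $\mathfrak U$ neither interval strictly contains the other, and the distance bound follows through the witness $Q$.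

\medskip
Let $\mathfrak U^*=\{u\in\mathfrak U:\mathfrak T_0(u)\ne\emptyset\}$, and for $u,u'\in\mathfrak U^*$ write $u\sim u'$ if $I_u=I_{u'}$ and $\|Q_u-Q_{u'}\|_{I_u}\le200$. This relation is transitive: if $u\sim u'\sim u''$, take $p\in\mathfrak T_0(u)$; then $\rho(p,u'')\le2+10^{-4}\cdot400\le10$, and (U2) gives $u\sim u''$. Let $\mathfrak V\subset\mathfrak U^*$ contain one representative of each equivalence class, and put $\mathfrak T_1(v)=\bigcup_{u\sim v}\mathfrak T_0(u)$ for $v\in\mathfrak V$.
\begin{enumerate}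
\item[(a)] \emph{If $p\in\mathfrak T_1(v)$, then $I_p\subsetneq I_v$ and $\rho(p,v)\le2+10^{-4}\cdot200\le3$.}
\item[(b)] \emph{The sets $\mathfrak T_1(v)$ are pairwise disjoint.} If $p\in\mathfrak T_0(u)\cap\mathfrak T_0(u')$, then $u\sim u'$ by (U2).
\item[(c)] \emph{If $p\in\mathfrak C$ and $p\le p'\in\mathfrak T_1(v)$, then $p\in\mathfrak T_1(v)$.} If $p<p'\in\mathfrak T_0(u)$, then $\rho(p,u)\le1.001+10^{-4}\cdot2\le2$.
\item[(d)] \emph{For every $x$, $\#\{v\in\mathfrak V:x\in I_v\}\le\min(N_n(x),\nu_n)$.} Let $v\ne v'$ with $x\in I_v\cap I_{v'}$. They are not close: if the intervals differ, by definition of $\mathfrak U$; if they agree, because closeness would give $v\sim v'$. So the nonempty sets $\mathfrak B(v)$ with $x\in I_v$ are pairwise disjoint. They are all contained in $\{m\in\mathfrak M_n:I_{v_0}\subset I_m\}$, where $I_{v_0}$ is the shortest $I_v\ni x$, and this set has at most $N_n(x)$ elements, and at most $\nu_n$ by \eqref{eq:count}.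
\end{enumerate}

\subsection*{Step 5: trimming the bottom and the top}

Property (U2) separates different tops only by the constant $10$. Removing the lowest $Zn$ layers amplifies this to $10^{4Zn}$. Removing the highest layers makes all remaining tiles much shorter than their tops, which is needed for (F4). With $h_\pm$ computed in $\mathfrak C$, let
\[
\mathfrak F=\{p\in\mathfrak C:h_-(p)\ge Zn,\ h_+(p)\ge Zn+1\}.
\]
Then $\mathfrak C\setminus\mathfrak F$ is a union of at most $Zn+(Zn+1)$ antichains. The set $\mathfrak F$ is convex, because $\mathfrak C$ is convex, $h_-$ is increasing and $h_+$ is decreasing. It consists of non-maximal elements of $\mathfrak C$, so $\mathfrak F\subset\bigcup_v\mathfrak T_1(v)$ by (U1).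
\begin{enumerate}
\item[(e)] \emph{If $p\in\mathfrak F\cap\mathfrak T_1(v)$, then $|I_p|\le D^{-Zn-1}|I_v|$.} Take $p=p_0<\dots<p_k$ in $\mathfrak C$ with $k=Zn+1$. The tile $p_{k-1}$ is not maximal, so it lies in some $\mathfrak T_1(v')$; then $p\in\mathfrak T_1(v')$ by (c), and $v'=v$ by (b). By (a), $|I_p|\le D^{-(k-1)}|I_{p_{k-1}}|\le D^{-k}|I_v|$.
\item[(f)] \emph{If $p\in\mathfrak F\cap\mathfrak T_1(v)$, $v'\in\mathfrak V\setminus\{v\}$ and $I_p\subset I_{v'}$, then $\rho(p,v')\ge8\cdot10^{4Zn}$.} Take $p_0<\dots<p_{Zn}=p$ in $\mathfrak C$. By (c), $p_0\in\mathfrak T_0(u)$ for some $u\sim v$, and $I_{p_0}\subsetneq I_p\subset I_{v'}$. If $\rho(p_0,v')\le10$, then (U2) gives $u\sim v'$, contradicting $v\ne v'$. So $10<\rho(p_0,v')\le1.001+10^{-4Zn}\rho(p,v')$.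
\end{enumerate}

\subsection*{Step 6: the second exceptional set}

Let $\Omega^{(2)}_{n,j}$ be the union, over $v\in\mathfrak V$, of the leftmost and the rightmost $D$-adic subinterval of $I_v$ of length $D^{-Zn}|I_v|$. By (d) and \eqref{eq:Nn}, $\sum_v|I_v|\le\int N_n\le c_0^{-1}2^n$, so $|\Omega^{(2)}_{n,j}|\le2c_0^{-1}(2D^{-Z})^n$. There are at most $Cn$ values of $j$, so for $Z=Z(d)\ge d$ large enough $\sum_{n,j}|\Omega^{(2)}_{n,j}|\le\frac1{100}$. Put $\Omega=\Omega^{(1)}\cup\bigcup_{n,j}\Omega^{(2)}_{n,j}$; then $|\Omega|\le\frac1{50}\le\frac1{20}$.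

Let $\mathfrak F'=\{p\in\mathfrak F:I_p\not\subset\Omega^{(2)}_{n,j}\}$ and $\mathfrak T(v)=\mathfrak T_1(v)\cap\mathfrak F'$, and delete from $\mathfrak V$ the $v$ with $\mathfrak T(v)=\emptyset$. By (b), $\mathfrak F'$ is the disjoint union of the $\mathfrak T(v)$. We check that they form a $(2^{1-n},10^{4Zn},\nu_n)$-forest.

Each $\mathfrak T(v)$ is convex: if $p_1\le p_2\le p_3$ with $p_1,p_3\in\mathfrak T(v)$, then $p_2\in\mathfrak F$ by convexity of $\mathfrak F$, $p_2\in\mathfrak T_1(v)$ by (c), and $I_{p_2}\supset I_{p_1}$ is not contained in $\Omega^{(2)}_{n,j}$. With (a), $\mathfrak T(v)$ is a tree with top $v$. Property (F1) holds as $\mathfrak C\subset\mathfrak H_n$. For (F2), let $x\in E(p)\cap E(p')$ with $p\in\mathfrak T(v)$, $p'\in\mathfrak T(v')$. The tiles are comparable, say $p\le p'$; then $p\in\mathfrak T_1(v')$ by (c) and $v=v'$ by (b). Property (F3) follows from (f), and (F5) from (d). For (F4), let $p\in\mathfrak T(v)$. By (e), $I_p$ is shorter than the two extreme subintervals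 of $I_v$, and it is contained in neither, so it is disjoint from both. Hence $\operatorname{dist}(I_p,\mathbb R\setminus I_v)\ge D^{-Zn}|I_v|\ge D|I_p|$.

To summarize, $\mathfrak H_n$ is the disjoint union of the sets $\mathfrak H_n\setminus\mathfrak P'$ and $\mathfrak F\setminus\mathfrak F'$ (one for each $j$), whose tiles have $I_p\subset\Omega$; of $\mathfrak H_n'\setminus\mathfrak C_n$ and the sets $\mathfrak C\setminus\mathfrak F$, which make up at most $n+Cn(2Zn+1)\le Cn^2$ antichains; and of the at most $Cn$ forests $\mathfrak F'$. This proves Proposition~\ref{prop:decomp}. \qed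

\section{The bounds on $L^p$ for $2<p<\infty$}\label{sec:Lp}

The kernels are smooth in $x$ uniformly in $Q$, so $\mathcal Cf$ oscillates little on an interval apart from the contribution of the part of $f$ near that interval. We exploit this through the sharp maximal function $F^\sharp(x)=\sup_{I\ni x}\inf_c|I|^{-1}\int_I|F-c|$ and the Fefferman--Stein inequality: if $1<p<\infty$ and $F\in L^p(\mathbb R)$, then $\|F\|_p\le C_p\|F^\sharp\|_p$. We also use Kolmogorov's inequality
\[
\int_I|F|\le\int_0^\infty\min\big(|I|,\lambda^{-2}\|F\|_{2,\infty}^2\big)\,d\lambda=2|I|^{1/2}\|F\|_{2,\infty}.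
\]

\begin{proof}[Proof of the $L^p$ bound in Theorem~\ref{thm:core}]
Let $\mathcal C'f=\sup_Q\mathcal N((T^Q_sf)_{-S\le s\le S})\le\mathcal Cf$, and first let $f$ be bounded with compact support. By (N1), $\mathcal C'f\le2(2S+1)Mf\in L^p$, so the Fefferman--Stein inequality applies to $\mathcal C'f$.

Let $I$ be an interval with center $x_I$, and put $f_1=f1_{5I}$, $f_2=f-f_1$, $c_I=\mathcal C'f_2(x_I)$. Let $x\in I$. If $D^s\le|I|$, then $J_s(x)\subset3I$, so $T^Q_sf_2$ vanishes at $x$ and at $x_I$. If $D^s>|I|$, then uniformly in $Q$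
\[
|T^Q_sf_2(x)-T^Q_sf_2(x_I)|\le D^{-2s}|I|\int_{|y-x_I|\le2D^s}|f(y)|\,dy\le4|I|D^{-s}\inf_IMf .
\]
Summing over $s$ and using subadditivity and (N1), $|\mathcal C'f(x)-c_I|\le\mathcal C'f_1(x)+8\inf_IMf$. By Kolmogorov's inequality and the weak $L^2$ bound, $|I|^{-1}\int_I\mathcal C'f_1\le C|I|^{-1/2}\|f_1\|_2\le C\inf_I(M|f|^2)^{1/2}$. As $Mf\le(M|f|^2)^{1/2}$, we obtain $(\mathcal C'f)^\sharp\le C(M|f|^2)^{1/2}$. Since $p>2$, $M$ is bounded on $L^{p/2}$, and so $\|\mathcal C'f\|_p\le C_p\|f\|_p$ uniformly in $S$.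

For general $f\in L^p$ let $f_k=f1_{\{|y|\le k,\,|f|\le k\}}$. Then $T^Q_sf_k(x)\to T^Q_sf(x)$ for all $x,s,Q$ by dominated convergence, so $\mathcal C'f\le\liminf_k\mathcal C'f_k$, and Fatou's lemma applies. Finally let $S\to\infty$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:core} and~\ref{thm:main}.

\section{The exact range of $r$}\label{sec:range}

\subsection{Sufficiency}

For $r>2$, \eqref{eq:main} is Theorem~\ref{thm:main}. Let $\phi(0)=c_1=0$ and $r=2$. Then $\Psi(t)=\phi(t)/t$ is Schwartz with $\int\Psi=c_1=0$, and $F^Q_kf=U^Q_kf$ in the notation of Corollary~\ref{cor:schwartz}. By \eqref{eq:V2}, $V^2(F^Q_kf\mid k)\le2(\sum_k|U^Q_kf|^2)^{1/2}$, and Corollary~\ref{cor:schwartz} for the $\ell^2$ norm gives \eqref{eq:main}.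

\subsection{The multiplier and the test functions}

From now on $Q=0$, $\phi\not\equiv0$, and constants may depend on $\phi$ and on the frequency $\xi_0$ below.

\begin{lemma}\label{lem:Theta}
The function $\Theta(\xi)=\mathrm{p.v.}\int\phi(t)e(-t\xi)\frac{dt}t$ is continuous, $\Theta(0)=c_1$, and $\Theta(\xi)\to\mp i\pi\phi(0)$ as $\xi\to\pm\infty$. Moreover $\psi\not\equiv0$, $|\hat\psi(\xi)|\le C\min(|\xi|,|\xi|^{-1})$, and for $\pm\xi_0>0$
\[
\sum_{i\in\mathbb Z}\hat\psi(2^{-i}\xi_0)=\mp i\pi\phi(0)-c_1=:c(\xi_0).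
\]
\end{lemma}

\begin{proof}
Let $\phi_0(t)=e^{-\pi t^2}$. The function $(\phi-\phi(0)\phi_0)/t$ is Schwartz, so its Fourier transform is continuous and tends to $0$ at infinity. For $\phi_0$ the principal value is $\Theta_0(\xi)=-i\int\phi_0(t)\sin(2\pi t\xi)\frac{dt}t$, which has $\Theta_0(0)=0$ and $\Theta_0'(\xi)=-2\pi i\,e^{-\pi\xi^2}$, hence $\Theta_0(\pm\infty)=\mp i\pi$. This gives the statements on $\Theta$. The substitution $u=2t$ gives $\hat\psi(\xi)=\Theta(\xi)-\Theta(\xi/2)$, so $\hat\psi$ is a Schwartz function vanishing at $0$, which gives the bound, and the series telescopes to $\Theta(\pm\infty)-\Theta(0)$. If $\psi\equiv0$, then $\phi(t)=\phi(2^{-k}t)\to\phi(0)$, so $\phi$ is constant and therefore zero.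
\end{proof}

Fix $\xi_0\ne0$. Let $N\ge1$, let $\mu\ge2$ be an even integer, $R>0$, and $|\epsilon_j|=1$; the parameters are chosen in the order $N,\mu,R$. Put
\[
w_j(x)=\epsilon_je(2^{\mu j}\xi_0x),\qquad g=\sum_{j=1}^Nw_j,\qquad f=g1_{[-2R,2R]} .
\]
The off-diagonal terms in $\int_{-2R}^{2R}|g|^2$ are bounded independently of $R$ and $\epsilon$, so $\|f\|_2^2\le5RN$ for $R$ large. Write $u_k=2^k\psi(2^k\cdot)*f=F^0_kf-F^0_{k+1}f$ for the increments of $f$. For $g$ the same convolution equals $\sum_jw_j\hat\psi(2^{\mu j-k}\xi_0)$, and for $|x|\le R$ the part of $g$ outside $[-2R,2R]$ contributes at most $N\int_{|t|\ge2^kR}|\psi|$. So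
\begin{equation}\label{eq:uk}
u_k(x)=\sum_{j=1}^Nw_j(x)\,\hat\psi(2^{\mu j-k}\xi_0)+o(1)\qquad(R\to\infty),
\end{equation}
uniformly in $|x|\le R$, in $\epsilon$, and in $0\le k\le\mu(N+1)$. By Lemma~\ref{lem:Theta}, the tails $\tau_\mu=\sum_{|i|\ge\mu/2}|\hat\psi(2^{-i}\xi_0)|$ satisfy $\tau_\mu\le C2^{-\mu/2}$.

\subsection{Failure for $r<2$}

Choose $\xi_0$ with $\hat\psi(\xi_0)\ne0$, which forces $\xi_0\neq0$, and $\epsilon_j=1$. In \eqref{eq:uk} with $k=\mu l$, $1\le l\le N$, the term $j=l$ has modulus $|\hat\psi(\xi_0)|$ and the other terms sum to at most $\tau_\mu$. For $\mu$ and $R$ large, $|u_{\mu l}(x)|\ge\frac12|\hat\psi(\xi_0)|$ for all $|x|\le R$ and all $l$. Using the chain $\mu,\mu+1,2\mu,2\mu+1,\dots$ we get $V^r(F^0_kf\mid k)\ge\frac12|\hat\psi(\xi_0)|N^{1/r}$ on $[-R,R]$. The weak $L^2$ estimate would give $2R\le C\,RN\cdot N^{-2/r}$ with $C$ independent of $N$ and $R$, which is false for large $N$ since $2/r>1$.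

\subsection{Failure for $r=2$}

Single jumps give only $V^2\ge c\sqrt N$, which is consistent with \eqref{eq:main}. The loss comes from choosing the partition adapted to the path.

\begin{lemma}\label{lem:walk}
Let $w_1,w_2,\dots$ be independent and uniformly distributed on the unit circle, and let $W_m=\sum_{j\le m}w_j$. For every $A>0$ there is $N(A)$ such that $\mathbb P\big(V^2(W_m\mid0\le m\le N)>A\sqrt N\big)\ge\frac12$ for $N\ge N(A)$.
\end{lemma}

\begin{proof}
Identify $\mathbb C$ with $\mathbb R^2$; the $w_j$ have mean zero and covariance matrix $\frac12\mathrm{Id}$. Let $B$ be planar Brownian motion with covariance $\frac t2\mathrm{Id}$.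

First, $V^2(B(t)\mid0\le t\le1)=\infty$ almost surely. By the law of the iterated logarithm, for each fixed $t$ the ratio $|B(t+h)-B(t)|/\sqrt{h\log\log(1/h)}$ almost surely has a positive upper limit as $h\downarrow0$, so $\limsup_{h\downarrow0}|B(t+h)-B(t)|^2/h=\infty$. By Fubini's theorem, almost surely this holds for almost every $t\in(0,1)$. Fix such a path and $A'>0$. The intervals $[t,t+h]\subset(0,1)$ with $|B(t+h)-B(t)|^2\ge A'h$ form a Vitali cover of a set of measure $1$, that is, every point of the set lies in arbitrarily short intervals of the family. By the Vitali covering theorem finitely many disjoint ones have total length at least $\frac12$. Their endpoints form a chain which shows $V^2(B)^2\ge A'/2$, and $A'$ was arbitrary.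

Let $X_N$ be the piecewise linear path on $[0,1]$ with vertices $X_N(m/N)=W_m/\sqrt N$. By Donsker's theorem $X_N$ converges in law to $B$ in $C([0,1];\mathbb R^2)$, so $\liminf_N\mathbb P(X_N\in\mathcal G)\ge\mathbb P(B\in\mathcal G)$ for every open set $\mathcal G$. The set $\mathcal G=\{w:V^2(w)>A\}$ is open, since $V^2$ is a supremum of continuous functionals. Hence $\mathbb P(V^2(X_N)>A)\to1$.

It remains to see that $V^2(X_N)$ is computed by chains of vertices. Take a chain $t_0<\dots<t_J$ and a point $t_i$ that is not a vertex, lying in a linear piece $[\alpha,\beta]$. As $t_i$ varies in the part of $[\alpha,\beta]$ between its neighbors in the chain, the sum of squares is a convex function of $t_i$, so it does not decrease when $t_i$ moves to a suitable endpoint. There $t_i$ is a vertex or coincides with a neighbor and can be deleted. Either way the number of non-vertices drops, and after finitely many steps none is left. So $V^2(X_N)=N^{-1/2}V^2(W_m\mid0\le m\le N)$.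
\end{proof}

Since $\|W_N\|_2=\sqrt N$, the lemma also shows that L\'epingle's inequality fails for $r=2$.

Now let $(\phi(0),c_1)\ne(0,0)$. Then $c(1)$ and $c(-1)$ do not both vanish; choose $\xi_0\in\{1,-1\}$ with $c=c(\xi_0)\ne0$. Let the $\epsilon_j$ be independent and uniform on the unit circle. For each $x$ the $w_j(x)$ are again independent and uniform on the circle; let $W_m(x)=\sum_{j\le m}w_j(x)$. We sample the sequence $F^0_kf$ in the gaps between the frequencies, at $k_m=\mu m+\mu/2$, $0\le m\le N$. Sum \eqref{eq:uk} over $k_{m-1}\le k<k_m$ and put $i=k-\mu j$. The term $j=m$ gives $c^{(\mu)}w_m$ with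
\[
c^{(\mu)}=\sum_{-\mu/2\le i<\mu/2}\hat\psi(2^{-i}\xi_0)\longrightarrow c\qquad(\mu\to\infty).
\]
For $j\ne m$ we have $|i|\ge\mu/2$, and each value of $i$ arises from at most one pair $(j,k)$, so these terms sum to at most $\tau_\mu$. Adding up over the first $m$ gaps,
\[
F^0_{k_0}f(x)-F^0_{k_m}f(x)=c^{(\mu)}W_m(x)+\varrho_m(x),\qquad|\varrho_m(x)|\le N\tau_\mu+o(1).
\]
Given $N$, choose $\mu$ and then $R$ so large that $|c^{(\mu)}|\ge|c|/2$ and $\sum_{m=0}^N|\varrho_m(x)|^2\le1$ for all $|x|\le R$ and all $\epsilon$. By \eqref{eq:V2},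
\[
V^2(F^0_kf(x)\mid k)\ge\tfrac{|c|}2\,V^2(W_m(x)\mid0\le m\le N)-2\qquad(|x|\le R).
\]
Let $A>0$, and let $N\ge N(A)$ be so large that $\frac{|c|}4A\sqrt N\ge2$. By Lemma~\ref{lem:walk} and Fubini's theorem, the expected measure of $\{|x|\le R:V^2(W_m(x)\mid m)>A\sqrt N\}$ is at least $R$. So for some choice of $\epsilon$ we have $V^2(F^0_kf\mid k)\ge\frac{|c|}4A\sqrt N$ on a set of measure at least $R$. If the weak $L^2$ estimate held for $Q=0$ with constant $C_*$, then at height $\frac{|c|}8A\sqrt N$ it would give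
\[
R\le C_*^2\cdot5RN\cdot\frac{64}{|c|^2A^2N}=\frac{320\,C_*^2}{|c|^2A^2}\,R,
\]
which is false for $A$ large. This completes the proof of Theorem~\ref{thm:range}. \qed

\begin{thebibliography}{9}

\bibitem{Lep} L\'epingle, Z. Wahrsch. Verw. Gebiete \textbf{36} (1976).

\bibitem{ZK} Pavel Zorin-Kranich, \emph{Modulation invariant operators}, arXiv:1902.10577 (2019).

\end{thebibliography}
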